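\title{A gap in the coranks of irreducible representations of braid groups}

\begin{abstract}
The corank of a representation of the braid group $B_n$ is the rank of $\sigma_i-1$, where $\sigma_i$ is a standard generator. We prove that for $k\ge 3$ and $n\ge k+5$ the group $B_n$ has no irreducible representation of corank $k$ over an algebraically closed field, which confirms a conjecture posed by Sysoeva. For $n\ge 7$ we list all irreducible representations whose corank lies between $1$ and $n-5$: they are one-dimensional, of Burau type, or of Tong--Yang--Ma type. The bound $k+5$ is optimal: a quotient of a module over a Temperley--Lieb algebra is an irreducible complex representation of $B_{k+4}$ of corank $k$.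
\end{abstract}

\section{Introduction}\label{sec:intro}

The Artin braid group $B_n$ on $n$ strings has generators $\sigma_1,\dots,\sigma_{n-1}$ and relations
\[
\sigma_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\sigma_{i+1}\quad(1\le i\le n-2),\qquad \sigma_i\sigma_j=\sigma_j\sigma_i\quad(|i-j|\ge 2).
\]
Throughout, $K$ is an algebraically closed field, for example $\mathbb C$, and representations are finite-dimensional over $K$. Given a representation $\rho\colon B_n\to GL(V)$, we write $\sigma_i$ for the operator $\rho(\sigma_i)$ and put
\[
a_i=\sigma_i-1,\qquad V_i=a_iV .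
\]
The generators are conjugate in $B_n$ (Lemma~\ref{lem:braid}), so $\operatorname{rank}a_i=\dim V_i$ does not depend on $i$. This number is the \emph{corank} of $V$. It is the codimension of the space of vectors fixed by a generator, so it measures how far a generator is from the identity: corank $0$ means that $B_n$ acts trivially, and corank $1$ means that every generator fixes a hyperplane pointwise.

In coranks $1$ and $2$ there are irreducible representations for every $n\ge 3$. The characters $\sigma_i\mapsto y$ with $y\in K^*$, $y\ne1$, have corank $1$. Two further families have dimension growing with $n$ while the corank stays fixed.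

\emph{Reduced Burau representations.} For $t\in K^*$ let $G_t$ be the tridiagonal $(n-1)\times(n-1)$ matrix with $(G_t)_{ii}=-(1+t)$, $(G_t)_{i,i+1}=1$ and $(G_t)_{i+1,i}=t$. Let $\beta_t=K^{n-1}$, with basis $\hat v_1,\dots,\hat v_{n-1}$ and action
\[
\sigma_i\hat v_j=\hat v_j+(G_t)_{ij}\,\hat v_i .
\]
Viewing $G_t$ as a linear map on $\beta_t$ in this basis, put $\overline\beta_t=\beta_t/\ker G_t$.

\emph{Tong--Yang--Ma representations.} For $u\in K^*$ let $T_u=K^n$, with basis $e_1,\dots,e_n$ and action
\[
\sigma_ie_i=e_{i+1},\qquad \sigma_ie_{i+1}=ue_i,\qquad \sigma_ie_j=e_j\quad(j\ne i,i+1).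
\]
The matrix of $\sigma_i$ is $\operatorname{diag}\bigl(I_{i-1},\left(\begin{smallmatrix}0&u\\1&0\end{smallmatrix}\right),I_{n-1-i}\bigr)$.

Proposition~\ref{prop:families} verifies that $\overline\beta_t$ is irreducible of corank $1$ and that $T_u$ is irreducible of corank $2$ for $u\neq1$. Over $\mathbb C$ there are converse statements. By a theorem of Formanek, for $n$ large enough every irreducible complex representation of $B_n$ of corank $1$ is one-dimensional, or an irreducible $(n-1)$-dimensional specialization of the reduced Burau representation, or an irreducible $(n-2)$-dimensional specialization of its composition factor. By a theorem of Sysoeva, for $n\ge7$ every irreducible complex representation of $B_n$ of corank $2$ is equivalent to $T_u$ for some $u\ne1$. Sysoeva has also announced that for $n$ large enough there are no irreducible complex representations of corank $3$. The following conjecture is posed in \cite{Sys}.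

\begin{quote}
\emph{For every $k\ge3$ and for $n$ large enough, depending on $k$, there are no irreducible complex representations of $B_n$ of corank $k$.}
\end{quote}

Two experiments show what to expect. The first tries to continue the list of families and fails; the second shows that $n$ must be large compared with $k$.

\begin{example}\label{ex:operator}
Replace the scalar $u$ by an operator. Let $U$ be a vector space, let $u\in GL(U)$, and let $\sigma_i$ act on $U^n$ by $(x_i,x_{i+1})\mapsto(ux_{i+1},x_i)$, fixing the other coordinates. The braid relations hold by the same computation as for $T_u$. A fixed vector of $\sigma_i$ satisfies $x_i=x_{i+1}=ux_{i+1}$, so the corank is $2\dim U$ when $1$ is not an eigenvalue of $u$. But if $U'\subset U$ is a line spanned by an eigenvector of $u$, then $(U')^n$ is a subrepresentation. So $U^n$ is irreducible only if $\dim U=1$.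
\end{example}

\begin{example}\label{ex:twist}
The relations of $B_n$ are homogeneous, so an irreducible representation can be \emph{twisted}: for $y\in K^*$ the operators $y\sigma_i$ define another irreducible representation on the same space. Its corank is $\dim V$ if $y^{-1}$ is not an eigenvalue of $\sigma_i$. A smaller value arises as follows. Let $K=\mathbb C$, $n\ge4$, and let $t$ be a primitive $n$th root of unity. Then $\dim\overline\beta_t=n-2$ (Proposition~\ref{prop:families}), and $\sigma_i$ acts by $-t\neq 1$ on the image of $\hat v_i$ and by $1$ on the hyperplane $\ker a_i$. The twist by $y=-t^{-1}$ has corank $n-3$. Thus $B_{k+3}$ has an irreducible complex representation of corank $k$ for every $k\geq 1$.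
\end{example}

These examples suggest a gap: the corank of an irreducible representation is either at most $2$ or at least about $n$. We prove this and determine the width of the gap.

\begin{theorem}\label{thm:A}
If $k\ge3$ and $n\ge k+5$, then $B_n$ has no irreducible representation of corank $k$.
\end{theorem}

For $K=\mathbb C$ this proves the conjecture. Theorem~\ref{thm:A} is the case $k\ge3$ of the following classification (in that case $n\ge k+5\ge8$).

\begin{theorem}\label{thm:B}
Let $n\ge7$ and let $V$ be an irreducible representation of $B_n$ of corank $k$ with $1\le k\le n-5$. Then $k\le2$, and $V$ is one of the following.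
\begin{itemize}
\item $k=1$: either $\dim V=1$ and $\sigma_i\mapsto y$ with $y\ne1$, or $V\cong\overline\beta_t$ for some $t\in K^*$. The dimension of $\overline\beta_t$ is $n-1$ if $1+t+\dots+t^{n-1}\ne0$, and $n-2$ otherwise.
\item $k=2$: $V\cong T_u$ for some $u\in K^*$, $u\ne1$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:C}
For every $k\ge1$, the group $B_{k+4}$ has an irreducible complex representation of corank $k$. Hence for $k\ge3$ the least $N$ such that no $B_n$ with $n\ge N$ has an irreducible complex representation of corank $k$ is exactly $N=k+5$.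
\end{theorem}

The proofs do not use the theorems of Formanek and Sysoeva quoted above. Call a representation of $B_n$ \emph{nearest-neighbor} if $a_ia_j=0$ whenever $|i-j|\ge2$. The proof of Theorem~\ref{thm:A} has two independent halves. In the first (Sections~\ref{sec:small} and~\ref{sec:distant}) we use that $V_1$ is a $k$-dimensional representation of the copy of $B_{n-2}$ generated by $\sigma_3,\dots,\sigma_{n-1}$. For $k\le n-5$ this dimension is too small for a nonabelian action, and it follows that $V$ is one-dimensional or nearest-neighbor. This is the only place where the bound on $k$ enters. In the second half (Section~\ref{sec:nn}) we show that an irreducible nearest-neighbor representation has corank at most $2$, by proving that the algebra $\operatorname{End}V_2$, of dimension $k^2$, is spanned by four elements. Section~\ref{sec:class} reads off Theorem~\ref{thm:B} from the same structure, and Section~\ref{sec:TL} proves Theorem~\ref{thm:C}.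

\section{The braid relations and the two families}\label{sec:prelim}

\begin{lemma}\label{lem:braid}
Let $m\ge3$.
\begin{itemize}
\item[(a)] The element $\tau=\sigma_1\sigma_2\cdots\sigma_{m-1}$ of $B_m$ satisfies $\tau\sigma_i\tau^{-1}=\sigma_{i+1}$ for $1\le i\le m-2$.
\item[(b)] If in a quotient group of $B_m$ the images of $\sigma_i$ and $\sigma_{i+1}$ commute for one $i$, then the images of all generators are equal.
\item[(c)] If $i+2\le j$, there is $g\in B_m$ with $g\sigma_ig^{-1}=\sigma_1$ and $g\sigma_jg^{-1}=\sigma_{m-1}$.
\end{itemize}
\end{lemma}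

\begin{proof}
(a) In $\tau\sigma_i$ move the last factor to the left past $\sigma_{m-1},\dots,\sigma_{i+2}$, replace $\sigma_i\sigma_{i+1}\sigma_i$ by $\sigma_{i+1}\sigma_i\sigma_{i+1}$, and move the first $\sigma_{i+1}$ to the left past $\sigma_{i-1},\dots,\sigma_1$. The result is $\sigma_{i+1}\tau$.

(b) If $\sigma_i$ and $\sigma_{i+1}$ commute, the braid relation reads $\sigma_i^2\sigma_{i+1}=\sigma_i\sigma_{i+1}^2$, so $\sigma_i=\sigma_{i+1}$. Conjugating by powers of $\tau$ gives $\sigma_j=\sigma_{j+1}$ for all $j$.

(c) The braid relation says that conjugation by $\sigma_l\sigma_{l+1}$ takes $\sigma_l$ to $\sigma_{l+1}$. For $l=j$ this conjugation fixes $\sigma_i$, so $(\sigma_i,\sigma_j)$ is conjugate to $(\sigma_i,\sigma_{j+1})$ and hence to $(\sigma_i,\sigma_{m-1})$. For $l+1\le m-3$ it fixes $\sigma_{m-1}$, so $(\sigma_l,\sigma_{m-1})$ is conjugate to $(\sigma_{l+1},\sigma_{m-1})$. Hence all pairs $(\sigma_i,\sigma_{m-1})$ with $i\le m-3$ are conjugate to $(\sigma_1,\sigma_{m-1})$.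
\end{proof}

In a representation, $g\sigma_ig^{-1}=\sigma_l$ implies $ga_ig^{-1}=a_l$ and $gV_i=V_l$. By (c), each of the conditions $a_ia_j=0$ and $V_i=V_j$, both symmetric in $i$ and $j$, holds for all pairs with $|i-j|\ge2$ as soon as it holds for one.

For operators $a$ and $b$ we have $(1+a)(1+b)(1+a)=1+2a+b+a^2+ab+ba+aba$. Subtracting the same expression with $a$ and $b$ exchanged, we see that $1+a$ and $1+b$ satisfy the braid relation if and only if
\begin{equation}\label{eq:braid}
a+a^2+aba=b+b^2+bab .
\end{equation}

One family of matrices controls the dimension of $\overline\beta_t$, the bound in Section~\ref{sec:small} and the example in Section~\ref{sec:TL}.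

\begin{lemma}\label{lem:tri}
Let $t\in K^*$ and let $J$ be an $m\times m$ matrix with $J_{ij}=0$ for $|i-j|\ge2$, $J_{ii}=-(1+t)$ and $J_{i,i+1}J_{i+1,i}=t$ for all $i$. Then $\operatorname{rank}J=m$ if $1+t+\dots+t^m\neq0$, and $\operatorname{rank}J=m-1$ otherwise.
\end{lemma}

\begin{proof}
Deleting the first column and the last row of $J$ leaves a lower triangular matrix with diagonal entries $J_{i,i+1}\ne0$, so $\operatorname{rank}J\ge m-1$. Let $D_l$ be the determinant of the upper left $l\times l$ block, with $D_0=1$ and $D_1=-(1+t)$. Expansion along the last row gives $D_l=-(1+t)D_{l-1}-tD_{l-2}$. Since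
\[
(1+t)(1+\dots+t^{l-1})-t(1+\dots+t^{l-2})=1+\dots+t^l,
\]
induction gives $D_l=(-1)^l(1+t+\dots+t^l)$.
\end{proof}

For a vector $v$ and a linear form $f$ we write $vf$ for the operator $w\mapsto f(w)v$.

\begin{proposition}\label{prop:families}
Let $n\ge3$ and $t,u\in K^*$.
\begin{itemize}
\item[(a)] $\beta_t$ is a nearest-neighbor representation of $B_n$ and $\ker G_t$ is a subrepresentation. The quotient $\overline\beta_t$ is irreducible of corank $1$. Its dimension is $n-1$ if $1+t+\dots+t^{n-1}\ne0$, and $n-2$ otherwise.
\item[(b)] $T_u$ is a nearest-neighbor representation of $B_n$. For $u\ne1$ it is irreducible of corank $2$, and $T_1$ has corank $1$.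
\end{itemize}
\end{proposition}

\begin{proof}
(a) We have $a_i=\hat v_if_i$, where $f_i(\hat v_j)=(G_t)_{ij}$. Hence $a_ia_j=(G_t)_{ij}\hat v_if_j$, which is $0$ for $|i-j|\ge2$; this gives the commutation relations. Next, $a_i^2=-(1+t)a_i$ and $a_ia_{i\pm1}a_i=ta_i$, so both sides of \eqref{eq:braid} vanish. From $a_i^2=-(1+t)a_i$ we get $(1+a_i)(1+t^{-1}a_i)=1$, so $\sigma_i$ is invertible. The subspace $\ker G_t=\bigcap_i\ker f_i$ is fixed pointwise, and Lemma~\ref{lem:tri} gives the dimension of the quotient. No $\hat v_i$ lies in $\ker G_t$ and no $f_i$ is zero, because the entries next to the diagonal are nonzero; so $a_i$ has rank one on $\overline\beta_t$. If $v\notin\ker G_t$, then some $a_iv$ is a nonzero multiple of $\hat v_i$. Since $a_{i\pm1}\hat v_i$ is a nonzero multiple of $\hat v_{i\pm1}$, the vector $v$ generates $\beta_t$. Hence $\overline\beta_t$ is irreducible.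

(b) Both $\sigma_i\sigma_{i+1}\sigma_i$ and $\sigma_{i+1}\sigma_i\sigma_{i+1}$ send $e_i,e_{i+1},e_{i+2}$ to $e_{i+2},ue_{i+1},u^2e_i$ and fix the other $e_j$. The space $V_i$ lies in the span of $e_i,e_{i+1}$, which $a_j$ kills for $|i-j|\ge2$. The corank is the rank of $\left(\begin{smallmatrix}-1&u\\1&-1\end{smallmatrix}\right)$, whose determinant is $1-u$. Let $u\ne1$ and let $\pi_j$ be the coordinate projection onto $Ke_j$. Then $\sigma_i^2-1=(u-1)(\pi_i+\pi_{i+1})$, so $(\sigma_{j-1}^2-1)(\sigma_j^2-1)=(u-1)^2\pi_j$ for $2\le j\le n-1$. Subtracting $\pi_2$ from $\pi_1+\pi_2$ and $\pi_{n-1}$ from $\pi_{n-1}+\pi_n$, we find that all $\pi_j$ lie in the algebra generated by the $\sigma_i$. A nonzero subrepresentation therefore contains some $e_j$, and then all of them.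
\end{proof}

\section{Representations of small dimension are abelian}\label{sec:small}

We show that $B_m$ acts through a cyclic group on every space of dimension at most $m-3$. The proof is by induction on the dimension. It cuts the space into a subspace and a quotient on which the action is abelian, and the difficulty is that an extension of two abelian actions need not be abelian. It is, however, \emph{metabelian}: the commutator subgroup $H'$ of the image $H$ is abelian. Indeed:
\begin{itemize}
\item[$(\ast)$] If a group $H\subset GL(U)$ preserves a subspace $F$ and acts on $F$ and on $U/F$ through abelian groups, then $H$ is metabelian.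
\end{itemize}
To see this, note that each element of $H'$ acts trivially on $F$ and on $U/F$, so it has the form $1+N$ with $NU\subset F$ and $NF=0$. Two such operators $N_1,N_2$ satisfy $N_1N_2=N_2N_1=0$.

\begin{lemma}\label{lem:meta}
Let $m\ge5$ and let $H$ be a metabelian quotient of $B_m$. Then all $\sigma_i$ are equal in $H$.
\end{lemma}

\begin{proof}
Since $H'$ is abelian, the action of $H$ on $H'$ by conjugation factors through $H/H'$. The generators are conjugate, so they have the same image in $H/H'$. Hence $\sigma_1\sigma_2^{-1}\in H'$, and $\sigma_1$ and $\sigma_4$ act on $H'$ in the same way. As $\sigma_4$ commutes with $\sigma_1\sigma_2^{-1}$, so does $\sigma_1$. Thus $\sigma_1$ commutes with $\sigma_2$, and Lemma~\ref{lem:braid}(b) applies.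
\end{proof}

The generator $\sigma_4$ is needed: $B_4$ maps onto the metabelian group $S_3$ by $\sigma_1,\sigma_3\mapsto(1\,2)$ and $\sigma_2\mapsto(2\,3)$.

The induction cannot cut the space when the generators are scalar multiples of operators fixing a hyperplane. The next lemma treats this case; it is used again in Section~\ref{sec:class}.

\begin{lemma}\label{lem:rankone}
Let $m\ge3$ and let $U$ be a nearest-neighbor representation of $B_m$ of corank $1$. Then either all $a_i$ are equal, or there are $t\in K^*$, vectors $v_i\in U$ and forms $f_i\in U^*$ with $a_i=v_if_i$ and $\bigl(f_i(v_j)\bigr)_{i,j}=G_t$.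
\end{lemma}

\begin{proof}
Write $a_i=v_if_i$. Since $a_ia_j=f_i(v_j)\,v_if_j$, we have $f_i(v_j)=0$ for $|i-j|\ge2$. By Lemma~\ref{lem:braid}(a), the scalars $x=f_i(v_i)=\operatorname{tr}a_i$ and $p=f_i(v_{i+1})f_{i+1}(v_i)=\operatorname{tr}(a_ia_{i+1})$ do not depend on $i$. Also $1+x\ne0$, because $\sigma_iv_i=(1+x)v_i$. We have $a_i^2=xa_i$ and $a_ia_{i\pm1}a_i=pa_i$, so \eqref{eq:braid} reads $(1+x+p)a_i=(1+x+p)a_{i+1}$. If $1+x+p\ne0$, all $a_i$ are equal. Otherwise put $t=p=-(1+x)\ne0$. Replacing $(v_i,f_i)$ by $(\lambda_iv_i,\lambda_i^{-1}f_i)$ multiplies $f_i(v_{i+1})\neq0$ by $\lambda_{i+1}/\lambda_i$, so we can choose the $\lambda_i$ recursively to make $f_i(v_{i+1})=1$. Then $f_{i+1}(v_i)=t$ and $f_i(v_i)=-(1+t)$.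
\end{proof}

\begin{proposition}\label{prop:small}
Let $m\ge5$ and let $U$ be a representation of $B_m$ with $d=\dim U\le m-3$. Then all $\sigma_i$ act on $U$ by the same operator.
\end{proposition}

\begin{proof}
We use induction on $d$, for all $m$ at once. For $d\le1$ the group $GL(U)$ is abelian and Lemma~\ref{lem:braid}(b) applies. Let $d\ge2$, and let $F=\ker(\sigma_1-\lambda)$ be an eigenspace of $\sigma_1$ of the largest dimension $e$. The generators $\sigma_3,\dots,\sigma_{m-1}$ commute with $\sigma_1$ and satisfy the relations of $B_{m-2}$. Passing to them costs two strings, so the induction works when $F$ and $U/F$ both have dimension at most $d-2$. There are four cases.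

\emph{Case $e=d$.} Then $\sigma_1$ is scalar, and every $\sigma_i$ is conjugate to it, hence equal to it.

\emph{Case $e=1$.} Then $g=\sigma_1$ has one Jordan block for each eigenvalue, so there is a vector $v$ with $U=K[g]v$. If $h$ commutes with $g$ and $hv=f(g)v$, then $hg^jv=f(g)g^jv$ for all $j$, so $h=f(g)$. Thus the centralizer of $g$ is commutative. It contains $\sigma_3$ and $\sigma_4$, and Lemma~\ref{lem:braid}(b) applies.

\emph{Case $2\le e\le d-2$.} Then $d\ge4$, so $m\ge7$ and $m-2\ge5$. The operators $\sigma_3,\dots,\sigma_{m-1}$ preserve $F$, and both $F$ and $U/F$ have dimension at most $d-2\le(m-2)-3$. By induction these operators agree on $F$ and agree on $U/F$. By $(\ast)$ the group they generate is a metabelian quotient of $B_{m-2}$. Lemma~\ref{lem:meta} gives $\sigma_3=\sigma_4$, and Lemma~\ref{lem:braid}(b) applies.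

\emph{Case $e=d-1$.} Twisting by $\lambda^{-1}$ does not affect the claim, so we may assume that $U$ has corank $1$. Suppose first that $a_ia_j\ne0$ for some pair with $|i-j|\ge2$. The image of $a_ia_j=a_ja_i$ lies in both lines $a_iU$ and $a_jU$, so these lines coincide, and by Lemma~\ref{lem:braid}(c) we have $a_iU=a_jU$ for all such pairs. The pairs $(1,j)$ with $j\ge3$ and the pair $(2,4)$, which exists because $m\ge5$, show that all $a_iU$ are one line $\ell$. This line is invariant and $B_m$ acts trivially on $U/\ell$. By $(\ast)$ the image of $B_m$ is metabelian, and Lemma~\ref{lem:meta} applies. Suppose now that $U$ is nearest-neighbor. If the $a_i$ were not all equal, Lemma~\ref{lem:rankone} would factor $G_t$ as the map $K^{m-1}\to U$ given by the $v_j$ followed by the map $U\to K^{m-1}$ given by the $f_i$. Then $d\ge\operatorname{rank}G_t\ge m-2$ by Lemma~\ref{lem:tri}, contrary to the hypothesis.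
\end{proof}

The bound $d\le m-3$ is used in earnest only in the last line, and it cannot be relaxed: if $t$ is a root of $1+t+\dots+t^{m-1}$, then $\overline\beta_t$ is irreducible of dimension $m-2>1$, so the generators act on it by different operators.

\section{Distant generators annihilate each other}\label{sec:distant}

The dimension of $V$ is not bounded in advance, so we apply Proposition~\ref{prop:small} not to $V$ but to the $k$-dimensional subspaces $V_1$ and $V_{n-1}$. One end of the row of generators alone produces an operator that commutes with every generator except possibly $\sigma_2$; the other end takes care of $\sigma_2$.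

\begin{proposition}\label{prop:distant}
Let $n\ge7$ and let $V$ be an irreducible representation of $B_n$ of corank $k$ with $1\le k\le n-5$. Then either $\dim V=1$ and $k=1$, or $V$ is nearest-neighbor.
\end{proposition}

\begin{proof}
The operators $\sigma_3,\dots,\sigma_{n-1}$ commute with $a_1$, so they preserve $V_1$ and make it a representation of $B_{n-2}$. Here $n-2\ge5$ and $\dim V_1=k\le(n-2)-3$. By Proposition~\ref{prop:small} these operators agree on $V_1$, so the operator $w=a_{n-1}a_1$ equals $a_ja_1$ for every $j\ge3$. In the same way $\sigma_1,\dots,\sigma_{n-3}$ agree on $V_{n-1}$, so $w=a_1a_{n-1}=a_2a_{n-1}$.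

For $j\ge3$ both $\sigma_1$ and $\sigma_j$ commute with $a_ja_1=w$, and $\sigma_2$ commutes with $a_2a_{n-1}=w$. So $w$ commutes with the action of $B_n$, and by Schur's lemma $w$ is a scalar. If $w=0$, then $V$ is nearest-neighbor by Lemma~\ref{lem:braid}(c). If $w\neq0$, then $a_1$ is invertible and $\dim V=k\le n-5$. By Proposition~\ref{prop:small} all generators act by one operator, an eigenvector of which spans a subrepresentation. Hence $\dim V=1$.
\end{proof}

\section{Nearest-neighbor representations have corank at most two}\label{sec:nn}

\begin{proposition}\label{prop:key}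
Let $n\ge4$ and let $V$ be an irreducible nearest-neighbor representation of $B_n$. Then the corank of $V$ is at most $2$.
\end{proposition}

In this section $n\ge4$ and $V$ is a nearest-neighbor representation of $B_n$; irreducibility is assumed only where stated.

\subsection*{The chain of spaces $V_i$ and the local algebras}

Let $\varphi_{ij}\colon V_j\to V_i$ be the restriction of $a_i$ to $V_j$. It vanishes for $|i-j|\ge2$, so the spaces $V_i$ form a chain
\[
V_1\rightleftarrows V_2\rightleftarrows\cdots\rightleftarrows V_{n-1}
\]
with maps between neighbors and a map $\varphi_{ii}$ from each $V_i$ to itself. A \emph{closed walk at $i$} of length $r\ge1$ is a sequence $i=j_0,j_1,\dots,j_r=i$ in $\{1,\dots,n-1\}$ with $|j_l-j_{l+1}|\le1$, and its \emph{operator} is $\varphi_{j_0j_1}\varphi_{j_1j_2}\cdots\varphi_{j_{r-1}j_r}\in\operatorname{End}V_i$. The simplest walks stay at $i$, or visit one neighbor and return. They give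
\[
s_i=1+\varphi_{ii}=\sigma_i|_{V_i},\qquad L_i=\varphi_{i,i-1}\varphi_{i-1,i}\ \ (i\ge2),\qquad R_i=\varphi_{i,i+1}\varphi_{i+1,i}\ \ (i\le n-2).
\]
The \emph{local algebra} $A_i\subset\operatorname{End}V_i$ is the unital algebra generated by $s_i$ and those of $L_i,R_i$ that are defined. The operator $s_i$ is invertible, and by the Cayley--Hamilton theorem $s_i^{-1}$ is a polynomial in $s_i$. An index $i$ is \emph{interior} if $2\le i\le n-2$, so that both $L_i$ and $R_i$ are defined.

The braid relation singles out two combinations,
\[
P_i=s_i+L_i,\qquad Q_i=s_i+R_i .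
\]
Indeed, for $a=a_i$ and $b=a_{i+1}$ the left side of \eqref{eq:braid} is $(1+a+ab)a$, and $1+a+ab$ acts on $V_i$ as $Q_i$. The right side is $(1+b+ba)b$, and $1+b+ba$ acts on $V_{i+1}$ as $P_{i+1}$. Denoting the common value by $c_i$, we have, as maps $V\to V$,
\begin{equation}\label{eq:c}
c_i=Q_i\,a_i=P_{i+1}\,a_{i+1}\qquad(1\le i\le n-2).
\end{equation}
We shall show that $A_i$ is small for interior $i$, that it contains the operators of all closed walks at $i$, and that these span $\operatorname{End}V_i$ when $V$ is irreducible.

\subsection*{Four strings, by hand}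

The smallest case with an interior index is $n=4$, $i=2$. Take $V=T_u$ with $u\ne1$, so that $V_2$ has basis $e_2,e_3$, and drop the index $2$. We compute $Le_2=a_2(ue_1-e_2)=e_2-e_3$ and $Le_3=0$, and likewise $Re_2=0$ and $Re_3=a_2(e_4-e_3)=e_3-ue_2$. Thus
\[
s=\begin{pmatrix}0&u\\1&0\end{pmatrix},\quad L=\begin{pmatrix}1&0\\-1&0\end{pmatrix},\quad R=\begin{pmatrix}0&-u\\0&1\end{pmatrix},\quad P=\begin{pmatrix}1&u\\0&0\end{pmatrix},\quad Q=\begin{pmatrix}0&0\\1&1\end{pmatrix}.
\]
One reads off $PR=RP=0$ and $QL=LQ=0$. The reason is visible in $c_1=Pa_2$. It kills $e_1$ and $e_4$, and it sends $e_2$ to $P(e_3-e_2)=(u-1)e_2$ and $e_3$ to $P(ue_2-e_3)=0$. So $c_1=(u-1)\pi_2$ lives on the one coordinate that $\sigma_1$ and $\sigma_2$ both move, and $a_3$ annihilates it from both sides. Further,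
\[
E=s^{-1}P=\begin{pmatrix}0&0\\u^{-1}&1\end{pmatrix}
\]
is idempotent, $Es=Q$, and both $s^2=u$ and $s+L+R=1$ are scalars. If $\alpha+\beta s+\gamma E+\epsilon sE=0$, the four matrix entries give $\epsilon=-\alpha$, $\beta=\alpha$, $\gamma=-\alpha$ and $\alpha(1-u^{-1})=0$. So $1,s,E,sE$ is a basis of $\operatorname{End}V_2$.

For $V=\beta_t$ the space $V_2$ is a line, and $s=-t$, $L=R=t$, $P=Q=E=0$. In Example~\ref{ex:operator} the displayed formulas hold as block matrices when $u-1$ is invertible, and $s^2$ acts by $u$ in each coordinate; it commutes with $A_2$ but need not be a scalar. The next lemma shows that the pattern is general: two central elements and four generators over them.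

\subsection*{Relations at an interior index}

\begin{lemma}\label{lem:interior}
Let $i$ be interior, drop the index $i$, and put $E=s^{-1}P$ and $Y=sE+Es-s$.
\begin{itemize}
\item[(a)] $sP=Qs$ and $Ps=sQ$. Hence $R=sLs^{-1}$ and $L=sRs^{-1}$.
\item[(b)] $E^2=E$, and $A$ is generated by $s$ and $L$, and also by $s$ and $E$.
\item[(c)] The elements $s^2$ and $Y$ are central in $A$, and $A=C+Cs+CE+CsE$ for $C=K[s^2,Y]$.
\end{itemize}
\end{lemma}

\begin{proof}
The expression $c_{i-1}=Q_{i-1}a_{i-1}$ shows that $c_{i-1}$ has image in $V_{i-1}$ and vanishes on $\ker a_{i-1}$. Since $a_{i+1}a_{i-1}=a_{i-1}a_{i+1}=0$, we get $a_{i+1}c_{i-1}=0$ and $c_{i-1}a_{i+1}=0$. Now substitute the other expression $c_{i-1}=Pa_i$. Since $a_i$ maps $V$ onto $V_i$, the first equation gives $\varphi_{i+1,i}P=0$. Since $a_{i+1}$ maps $V$ onto $V_{i+1}$, the second gives $P\varphi_{i,i+1}=0$. Therefore $RP=0$ and $PR=0$. In the same way $c_i=P_{i+1}a_{i+1}$ satisfies $a_{i-1}c_i=c_ia_{i-1}=0$, and substituting $c_i=Qa_i$ gives $\varphi_{i-1,i}Q=0$ and $Q\varphi_{i,i-1}=0$. Therefore $LQ=0$ and $QL=0$. With $R=Q-s$ and $L=P-s$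 the four relations become
\[
QP=sP,\qquad PQ=Ps,\qquad PQ=sQ,\qquad QP=Qs .
\]

(a) Comparing the two expressions for $QP$ and the two for $PQ$ gives $sP=Qs$ and $Ps=sQ$. So $Q=sPs^{-1}$ and $P=sQs^{-1}$, and we subtract $s$ from both sides of each.

(b) Substituting $Q=sPs^{-1}$ into $QP=sP$ gives $Ps^{-1}P=P$, so $E^2=E$. Since $s^{-1}\in K[s]$ and $R=sLs^{-1}$, the elements $s,L$ generate $A$. Since $L=sE-s$ and $E=1+s^{-1}L\in A$, so do $s,E$.

(c) By (a), $s^2P=sQs=Ps^2$, so $s^2$ commutes with $E$ and is central. Then
\[
sY=s^2E+sEs-s^2=Ys,\qquad EY=EsE=YE,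
\]
so $Y$ is central. The subspace $C+Cs+CE+CsE$ contains $1$ and is stable under left multiplication by $s$, since $s\cdot s=s^2$ and $s\cdot sE=s^2E$. It is stable under left multiplication by $E$, since $Es=Y+s-sE$, $E\cdot E=E$ and $E\cdot sE=YE$. So it equals $A$.
\end{proof}

Since $Es=s^{-1}Ps=Q$, we have $Y=P+Q-s=s+L+R$, the second scalar of the example.

\subsection*{Closed walks stay in the local algebra}

A walk that leaves $i$ may spend a long time at a neighbor before it returns. So the operators $\varphi_{i,i+1}\,s_{i+1}^{\,l}\,\varphi_{i+1,i}$ occur for all $l$, and nothing so far places them in $A_i$. The remedy is to restrict \eqref{eq:c} to $V_i$. This yields a quadratic relation for the action of $s_{i+1}$ on $\varphi_{i+1,i}$, with coefficients in $A_i$ acting from the right, and reduces all $l$ to $l\in\{0,1\}$.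

\begin{lemma}\label{lem:neighbor}
If $i$ and $j=i\pm1$ lie in $\{1,\dots,n-1\}$, then $\varphi_{ij}A_j\varphi_{ji}\subset A_i$.
\end{lemma}

\begin{proof}
Composing the representation with the automorphism $\sigma_l\mapsto\sigma_{n-l}$ of $B_n$ reverses the chain and exchanges the roles of $L$ and $R$, so we may assume $j=i+1$. Write $\varphi=\varphi_{i+1,i}$ and $\psi=\varphi_{i,i+1}$. Let $s,R,Q,A$ refer to the index $i$ and $s',L',P',A'$ to the index $i+1$. Then $R=\psi\varphi$ and $L'=\varphi\psi$, so $L'\varphi=\varphi R$. Restricting \eqref{eq:c} to $V_i$ gives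
\begin{equation}\label{eq:restr}
Q(s-1)=P'\varphi=s'\varphi+\varphi R ,
\end{equation}
an equality of maps $V_i\to V_i\cap V_{i+1}$. Apply $a_i$ to \eqref{eq:restr}. It acts on the left side, which has values in $V_i$, as $s-1$, and on the right side, which has values in $V_{i+1}$, as $\psi$. Hence
\begin{equation}\label{eq:psis}
\psi s'\varphi=(s-1)Q(s-1)-R^2\in A .
\end{equation}
Apply $a_{i+1}$ to \eqref{eq:restr} instead. It acts on the left side as $\varphi$ and on the right side as $s'-1$, so $\varphi Q(s-1)=(s'-1)(s'\varphi+\varphi R)$, that is,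
\begin{equation}\label{eq:quad}
s'^2\varphi=s'\varphi(1-R)+\varphi\bigl(R+Q(s-1)\bigr).
\end{equation}
Let $M=\varphi A+s'\varphi A\subset\operatorname{Hom}(V_i,V_{i+1})$. By \eqref{eq:quad}, $s'M\subset M$. From $L'\varphi=\varphi R$ and $L's'\varphi=\varphi(\psi s'\varphi)\in\varphi A$, which holds by \eqref{eq:psis}, we get $L'M\subset M$. The algebra $A'$ is generated by $s'$ and $L'$: by definition if $i+1=n-1$, and by Lemma~\ref{lem:interior}(b) otherwise, as $i+1$ is then interior. Hence $A'\varphi\subset M$. Finally $\psi M=RA+\psi s'\varphi A\subset A$ by \eqref{eq:psis}.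
\end{proof}

\begin{lemma}\label{lem:walk}
The operator of every closed walk at $i$ lies in $A_i$.
\end{lemma}

\begin{proof}
We use induction on the length $r$, for all $i$ at once. For $r=1$ the operator is $s_i-1$. Let $r\ge2$. If $j_l=i$ for some $0<l<r$, the operator is a product of the operators of two shorter closed walks at $i$. Otherwise the indices $j_1,\dots,j_{r-1}$ avoid $i$ and change by at most $1$ at each step, so they lie on one side of $i$, and $j_1=j_{r-1}=j$ with $j=i\pm1$. The operator is $\varphi_{ij}\,w\,\varphi_{ji}$, where $w=1$ if $r=2$ and $w$ is the operator of a closed walk at $j$ of length $r-2$ if $r\geq3$. In both cases $w\in A_j$, and Lemma~\ref{lem:neighbor} applies.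
\end{proof}

\subsection*{Irreducibility}

Recall Burnside's theorem: if $V$ is a finite-dimensional space over an algebraically closed field and a unital subalgebra of $\operatorname{End}V$ preserves no subspace other than $0$ and $V$, then it equals $\operatorname{End}V$.

\begin{lemma}\label{lem:burnside}
If $V$ is irreducible, then $A_i=\operatorname{End}V_i$ for every $i$.
\end{lemma}

\begin{proof}
Each $\sigma_j^{-1}$ is a polynomial in $\sigma_j=1+a_j$, so by Burnside's theorem $\operatorname{End}V$ is spanned by the products $a_{j_1}\cdots a_{j_r}$ with $r\ge0$. Let $T\in\operatorname{End}V_i$. Since $a_i$ maps $V$ onto $V_i$, there is a linear map $\iota\colon V_i\to V$ with $a_i\iota=1$. Extending $\iota T$ to an operator $w$ on $V$, we get $T=a_iw|_{V_i}$. So $\operatorname{End}V_i$ is spanned by the operators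
\[
a_ia_{j_1}\cdots a_{j_r}|_{V_i}=\varphi_{ij_1}\varphi_{j_1j_2}\cdots\varphi_{j_ri}\qquad(r\ge0),
\]
read as $\varphi_{ii}$ for $r=0$. Each is zero or the operator of a closed walk at $i$, and Lemma~\ref{lem:walk} applies.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $k\geq1$ be the corank. The index $2$ is interior because $n\ge4$. By Lemma~\ref{lem:burnside}, $A_2=\operatorname{End}V_2$, whose center consists of scalars. So $C=K$ in Lemma~\ref{lem:interior}(c), and $\operatorname{End}V_2$ is spanned by $1,s,E,sE$. Thus $k^2\le4$.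
\end{proof}

Both hypotheses are needed. For $n=3$ the nearest-neighbor condition is empty, and a twist of $T_u$ as in Example~\ref{ex:twist} is irreducible of corank $3$. Without irreducibility $C$ can be larger than $K$, as in Example~\ref{ex:operator}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $k\ge3$ and $n\ge k+5\ge8$, and suppose that $V$ is irreducible of corank $k$. Since $k\ne1$, Proposition~\ref{prop:distant} shows that $V$ is nearest-neighbor. Proposition~\ref{prop:key} gives $k\le2$, a contradiction.
\end{proof}

\section{Coranks one and two}\label{sec:class}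

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $\dim V=1$, the conjugate generators act by one scalar $y$, and $y\ne1$ because $k\ge1$. Let $\dim V>1$. By Propositions~\ref{prop:distant} and~\ref{prop:key}, $V$ is nearest-neighbor and $k\in\{1,2\}$.

\emph{Corank $1$.} The $a_i$ are not all equal, since otherwise a common eigenvector would span a proper subrepresentation. Lemma~\ref{lem:rankone} gives $t$, $v_i$ and $f_i$ with $\sigma_iv_j=v_j+(G_t)_{ij}v_i$, so $\hat v_j\mapsto v_j$ defines a homomorphism $\mu\colon\beta_t\to V$ of representations. It is nonzero, hence onto. The subspace $\bigcap_i\ker f_i$ of $V$ is fixed pointwise and proper, hence zero. Therefore $\mu(w)=0$ if and only if $f_i(\mu(w))=0$ for all $i$, which says that $G_tw=0$. So $V\cong\overline\beta_t$, and Proposition~\ref{prop:families}(a) gives the dimension.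

\emph{Corank $2$.} We have to find the basis $e_j$ inside $V$. In the example of Section~\ref{sec:nn} the line $Ke_2$ was the image of $c_1$, so we put
\[
\ell_j=c_{j-1}V\qquad(2\le j\le n-1).
\]
By \eqref{eq:c}, $\ell_j=Q_{j-1}V_{j-1}=P_jV_j\subset V_{j-1}\cap V_j$. Let $i$ be interior. By Lemmas~\ref{lem:interior} and~\ref{lem:burnside}, the algebra $\operatorname{End}V_i$ of $2\times2$ matrices is generated by $s_i$ and the idempotent $E_i$. It is not commutative, so $E_i\ne0,1$ and $E_i$ has rank one. Hence $P_i=s_iE_i$ and $Q_i=s_iP_is_i^{-1}$ have rank one. So $\ell_i=P_iV_i$ and $\ell_{i+1}=Q_iV_i$ are lines, and $s_iP_i=Q_is_i$ gives $\sigma_i\ell_i=\ell_{i+1}$ for $2\le i\le n-2$. Moreover $s_i^2$ is central in $\operatorname{End}V_i$, hence a scalar $u\in K^*$. The element $\tau$ of Lemma~\ref{lem:braid}(a) maps $V_l$ onto $V_{l+1}$ and conjugates $\sigma_l$ to $\sigma_{l+1}$, so $\sigma_l^2$ acts on $V_l$ by the same scalar $u$ for all $1\le l\le n-1$.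

Choose $0\ne e_2\in\ell_2$, and put $e_1=\sigma_1^{-1}e_2$ and $e_{i+1}=\sigma_ie_i$ for $2\le i\le n-1$. Then $e_j\in\ell_j\subset V_{j-1}\cap V_j$ for $2\le j\le n-1$. Also $e_1\in V_1$ and $e_n\in V_{n-1}$, because $e_2\in V_1$, $e_{n-1}\in V_{n-1}$ and $\sigma_iV_i=V_i$. So $e_i\in V_i$ for $1\le i\le n-1$, and
\[
\sigma_ie_i=e_{i+1},\qquad\sigma_ie_{i+1}=\sigma_i^2e_i=ue_i .
\]
It remains to show that $a_ie_j=0$ for $i\notin\{j-1,j\}$. Let $2\le j\le n-1$. If $i\le j-2$, then $a_i$ kills $V_j\ni e_j$, and if $i\ge j+1$, then $a_i$ kills $V_{j-1}\ni e_j$. For $j=1$ and $i\ge3$ we use $e_1\in V_1$, and for $j=n$ and $i\le n-3$ we use $e_n\in V_{n-1}$. Two cases are left, and they follow from the braid relation in the form $a_l\sigma_{l+1}\sigma_l=\sigma_{l+1}\sigma_la_{l+1}$. For $l=1$,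
\[
\sigma_2\sigma_1a_2e_1=a_1\sigma_2\sigma_1e_1=a_1e_3=0 ,
\]
so $a_2e_1=0$. For $l=n-2$,
\[
a_{n-2}e_n=a_{n-2}\sigma_{n-1}\sigma_{n-2}e_{n-2}=\sigma_{n-1}\sigma_{n-2}a_{n-1}e_{n-2}=0 .
\]

Thus the vectors $e_j$ transform as the basis of $T_u$. Their span is a nonzero subrepresentation, so $V$ is a quotient of $T_u$. A quotient of $T_1$ has corank at most $1$, so $u\ne1$. Then $T_u$ is irreducible by Proposition~\ref{prop:families}(b), and $V\cong T_u$.
\end{proof}

Conversely, by Proposition~\ref{prop:families} every representation listed in Theorem~\ref{thm:B} is irreducible of the stated corank.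

\section{Corank $n-4$ from the Temperley--Lieb algebra}\label{sec:TL}

The proof of Proposition~\ref{prop:distant} tells us where to look for an irreducible representation of $B_n$ of corank $n-4$. The space $V_1$ should be a nonabelian representation of $B_{n-2}$ of dimension $(n-2)-2$, and we know one: $\overline\beta_t$ with $1+t+\dots+t^{n-3}=0$. The Temperley--Lieb algebra provides a representation of $B_n$ with exactly this $V_1$. In this section $K=\mathbb C$ and $n\geq5$.

\subsection*{Diagrams and link states}

Fix $\delta\in\mathbb C$. A \emph{diagram} is a way to join $n$ top points and $n$ bottom points of a rectangle in pairs by $n$ non-crossing curves inside the rectangle; only the pairing matters. The diagrams form a basis of the \emph{Temperley--Lieb algebra} $TL_n(\delta)$. The product $DD'$ is obtained by placing $D$ on top of $D'$ and replacing each closed loop by a factor $\delta$. The diagram $h_i$ joins the top points $i,i+1$ to each other, the bottom points $i,i+1$ to each other, and every other top point to the point below it.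

A \emph{link state} on points arranged on a horizontal line joins some of them in pairs by non-crossing \emph{arcs} below the line. Each remaining point is a \emph{defect}, drawn as a vertical ray going down, and no defect lies between the ends of an arc. Let $W$ be the space with basis the link states on the points $1,\dots,n$ with two arcs and $n-4$ defects. A diagram $D$ acts on a link state $\xi$ by placing $D$ on top of $\xi$. The result is $0$ if two defects of $\xi$ become joined; otherwise it is the link state seen from the top points of $D$, times $\delta$ for each closed loop. For link states $\xi,\eta$ glue the mirror image of $\xi$ in the horizontal line on top of $\eta$, and set $\langle\xi,\eta\rangle=\delta^{\,l}$, where $l$ is the number of closed loops, if every defect of one state is joined to a defect of the other, and $\langle\xi,\eta\rangle=0$ otherwise. Extend bilinearly to $W$. Finally, let $|\xi\rangle\langle\eta|$ be the diagram whose top half is $\xi$ and whose bottom half is the mirror image of $\eta$, with the defects of the two halves joined in order from left to right.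 Figure~\ref{fig:TL} shows the action and the form. We use the following standard facts \cite{Kau,GL,RS}.
\begin{itemize}
\item[(T1)] The $h_i$ generate $TL_n(\delta)$ as a unital algebra, and $h_i^2=\delta h_i$, $h_ih_{i\pm1}h_i=h_i$, and $h_ih_j=h_jh_i$ for $|i-j|\ge2$.
\item[(T2)] The action above makes $W$ a module over $TL_n(\delta)$.
\item[(T3)] The form $\langle\,,\rangle$ is symmetric, and $\langle h_iv,w\rangle=\langle v,h_iw\rangle$ for $v,w\in W$.
\item[(T4)] For link states $\xi,\eta$ in $W$ and $v\in W$ we have $|\xi\rangle\langle\eta|\,v=\langle\eta,v\rangle\,\xi$.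
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55,thick]
\draw (1,1.2) arc (180:360:0.5 and 0.4);
\draw (1,0) arc (180:0:0.5 and 0.4);
\foreach \x in {3,4,5,6} \draw (\x,0)--(\x,1.2);
\draw (2,0) arc (180:360:0.5 and 0.5);
\draw (4,0) arc (180:360:0.5 and 0.5);
\foreach \x in {1,6} \draw (\x,0)--(\x,-1.2);
\draw[thin,dashed] (0.5,0)--(6.5,0);
\foreach \x in {1,...,6} \node[above] at (\x,1.2) {\scriptsize $\x$};
\node at (7.3,0) {$=$};
\draw (8,0.6) arc (180:360:0.5 and 0.5);
\draw (11,0.6) arc (180:360:0.5 and 0.5);
\foreach \x in {10,13} \draw (\x,0.6)--(\x,-0.6);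
\foreach \x/\y in {8/1,9/2,10/3,11/4,12/5,13/6} \node[above] at (\x,0.6) {\scriptsize $\y$};
\draw (16,0) arc (180:360:0.5 and 0.5);
\foreach \x in {18,19} \draw (\x,0)--(\x,-1.2);
\draw (17,0) arc (180:0:0.5 and 0.5);
\foreach \x in {16,19} \draw (\x,0)--(\x,1.2);
\draw[thin,dashed] (15.5,0)--(19.5,0);
\foreach \x/\y in {16/3,17/4,18/5,19/6} \node[above] at (\x,1.2) {\scriptsize $\y$};
\end{tikzpicture}
\caption{Left: for $n=6$, the diagram $h_1$ (above the dashed line) acts on the link state with arcs $\{2,3\},\{4,5\}$ and defects $1,6$; the result has arcs $\{1,2\},\{4,5\}$ and defects $3,6$. Right: on the points $3,\dots,6$, the mirror image of the state with arc $\{4,5\}$ is glued on top of the state with arc $\{3,4\}$; each lower defect is joined to an upper defect and there is no loop, so the form takes the value $1$.}\label{fig:TL}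
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $n=k+4\ge5$ and put
\[
\theta=\frac{\pi}{n-2},\qquad\delta=2\cos\theta,\qquad q=-\exp\bigl(\sqrt{-1}\,\theta\bigr).
\]
Then $q+q^{-1}=-\delta$, that is, $q^2+\delta q+1=0$. Also $\delta\ne0$, because $0<\theta\le\pi/3$.

\emph{The braid group action.} Put $\sigma_i=1+qh_i$, so that $a_i=qh_i$. By (T1),
\[
a_i+a_i^2+a_ia_{i\pm1}a_i=q(1+q\delta+q^2)h_i=0 ,
\]
so both sides of \eqref{eq:braid} vanish. Distant $\sigma_i$ commute because distant $h_i$ do, and $(1+qh_i)(1+q^{-1}h_i)=1+(q+q^{-1}+\delta)h_i=1$. Thus every $TL_n(\delta)$-module is a representation of $B_n$. The $\sigma_i$ and the $h_i$ generate the same unital algebra, so by (T1) submodules and subrepresentations coincide. The corank is the rank of $h_1$.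

\emph{Irreducibility.} Let $\operatorname{rad}W=\{v\in W:\langle v,w\rangle=0\text{ for all }w\in W\}$. By (T3) it is stable under the $h_i$, so $\overline W=W/\operatorname{rad}W$ is a module. If $v\notin\operatorname{rad}W$, there is a link state $\eta$ with $\langle\eta,v\rangle\ne0$, and by (T4) the submodule generated by $v$ contains every link state $\xi$. So every nonzero vector of $\overline W$ generates $\overline W$, and $\overline W$ is irreducible if it is nonzero.

\emph{The image of $h_1$.} Let $W'$ be the span of the link states on the points $3,\dots,n$ with one arc and $n-4$ defects, and let $\langle\,,\rangle'$ be the form on $W'$ defined by the same rule. The ends of the arc must be adjacent, so $W'$ has basis $\eta_3,\dots,\eta_{n-1}$, where $\eta_j$ has the arc $\{j,j+1\}$. For $\eta\in W'$ let $\cup\otimes\eta\in W$ be obtained by adding the arc $\{1,2\}$. Let $\kappa\colon W\to W'$ join the points $1$ and $2$ of a link state $\xi$ from above. There are four cases. If $\xi=\cup\otimes\eta$, a loop closes and $\kappa(\xi)=\delta\eta$. If $1$ and $2$ are defects, $\kappa(\xi)=0$.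 If $1$ is a defect and $\{2,j\}$ is an arc, then $j$ becomes a defect and the other arc survives; here either $j=3$, or $j=5$ and the other arc is $\{3,4\}$. If $1$ is joined to a point $j>2$, then $2$ is not a defect, the arcs are $\{1,4\}$ and $\{2,3\}$, and $\kappa(\xi)=\eta_3$. So $\kappa$ has values in $W'$, and it is onto by the first case, since $\delta\neq0$. The lower arc of $h_1$, and also the mirror image of the arc $\{1,2\}$, joins the points $1$ and $2$ of the state below it. Hence
\[
h_1w=\cup\otimes\kappa(w),\qquad\langle\cup\otimes\eta,w\rangle=\langle\eta,\kappa(w)\rangle'\qquad(w\in W,\ \eta\in W').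
\]
Since $\kappa$ is onto, the first formula shows that $\eta\mapsto\cup\otimes\eta$ induces a surjection $W'\to h_1\overline W$, and the second shows that its kernel is the radical of $\langle\,,\rangle'$. So the corank of $\overline W$ is the rank of the Gram matrix $\Gamma=\bigl(\langle\eta_j,\eta_l\rangle'\bigr)$ of size $n-3$.

\emph{The rank of $\Gamma$.} Gluing $\eta_j$ to itself gives one loop, so $\Gamma_{jj}=\delta$. For $|j-l|=1$ the two arcs form one path from a defect of $\eta_j$ to a defect of $\eta_l$ (Figure~\ref{fig:TL}), so $\Gamma_{jl}=1$. For $|j-l|\ge2$ the arc of $\eta_j$ joins two defects of $\eta_l$, so $\Gamma_{jl}=0$. The matrix $q\Gamma$ has diagonal entries $q\delta=-(1+q^2)$ and entries $q$ next to the diagonal, so Lemma~\ref{lem:tri} applies with $m=n-3$ and $t=q^2=\exp\bigl(2\pi\sqrt{-1}/(n-2)\bigr)$. Since $t^{n-2}=1$ and $t\ne1$, we have $1+t+\dots+t^{n-3}=0$, and $\operatorname{rank}\Gamma=n-4=k$.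

As $k\ge1$, the module $\overline W$ is nonzero. It is an irreducible representation of $B_{k+4}$ of corank $k$. For $k\ge3$ this excludes every $N\le k+4$, and $N=k+5$ works by Theorem~\ref{thm:A}.
\end{proof}

\begin{remark}
For $3\le j\le n-1$ the diagram $h_j$ commutes with adding the arc $\{1,2\}$, and on $W'$ it acts by $\eta\mapsto\langle\eta_j,\eta\rangle'\,\eta_j$. In the basis $q^{-j}\eta_j$ the operators $1+qh_j$ are therefore those of $\beta_{q^2}$ for $B_{n-2}$, and $V_1=h_1\overline W\cong\overline\beta_{q^2}$, as announced. For $k\ge3$ the representation $\overline W$ is not nearest-neighbor, by Proposition~\ref{prop:key}; so Proposition~\ref{prop:distant} fails for $k=n-4$. For $k=1$ we have $n=5$, $\delta=1$ and a single defect, every value of the form on link states is $1$, and $\overline W$ is one-dimensional.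
\end{remark}

\begin{thebibliography}{9}

\bibitem{GL} Graham and Lehrer, \emph{Invent. Math.} \textbf{123} (1996).

\bibitem{Kau} Kauffman, \emph{Topology} \textbf{26} (1987).

\bibitem{RS} Ridout and Saint-Aubin, \emph{Adv. Theor. Math. Phys.} \textbf{18} (2014).

\bibitem{Sys} Inna Sysoeva, \emph{Irreducible Representations of Braid Groups of corank two}, arXiv:math/0003047 (2000).

\end{thebibliography}
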